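\title{A reduced injective labeled oriented tree whose complex is not diagrammatically reducible}

\begin{abstract}
We show that the 2-complex of a reduced injective labeled oriented tree (LOT) need not be diagrammatically reducible (DR). The example has 15 vertices and carries an explicit reduced spherical diagram with 292 faces; examples with $n$ vertices follow for all $n\ge 17$. The diagram is the double of a hexagon in which each fold along the equator is destroyed by inserting a fold-free disk with boundary word $yy^{-1}$. We also prove a positive criterion: if a sub-LOT of an injective LOT has a DR complex and the quotient by it has no obstructing sub-LOT, then the whole complex is DR. The example shows that one cannot contract two disjoint sub-LOTs in this criterion.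
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{labeled oriented tree} (LOT) $\Gamma$ is a finite tree with vertex set $\{x_1,\dots,x_n\}$ in which every edge is oriented and labeled by a vertex of $\Gamma$. We write $x_i\to x_j\,[x_k]$ for an edge from $x_i$ to $x_j$ with label $x_k$. Such an edge $e$ determines the relator $r_e=x_ix_kx_j^{-1}x_k^{-1}$, which says that $x_j=x_k^{-1}x_ix_k$. The \emph{LOT presentation} is $P(\Gamma)=\langle x_1,\dots,x_n\mid r_e\ (e\text{ an edge of }\Gamma)\rangle$, the \emph{LOT complex} $K(\Gamma)$ is its standard 2-complex, with one vertex, $n$ loops and $n-1$ squares, and $G(\Gamma)=\pi_1K(\Gamma)$ is the \emph{LOT group}. The LOT $\Gamma$ is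
\begin{itemize}
\item \emph{injective} if no vertex is the label of two different edges;
\item \emph{compressed} if no edge is labeled by one of its own endpoints;
\item \emph{boundary reduced} if every vertex of valence one is an edge label;
\item \emph{interior reduced} if, for every vertex $v$, no two edges at $v$ with the same label are both oriented towards $v$ or both oriented away from $v$;
\item \emph{reduced} if it is compressed, boundary reduced and interior reduced.
\end{itemize}
An injective LOT is interior reduced, and it has exactly one vertex that is not a label, since its $n-1$ edges have distinct labels.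

The three conditions in ``reduced'' exclude redundancy that is visible in the presentation. An edge $x_i\to x_j$ labeled by an endpoint says $x_i=x_j$. Two edges $x_i\to v\,[x_k]$ and $x_j\to v\,[x_k]$ give $x_i=x_kvx_k^{-1}=x_j$. A vertex of valence one that is not a label occurs once in a single relator, so its loop is a free edge through which that square collapses.

A \emph{spherical diagram} in a 2-complex $K$ is a combinatorial map $\theta\colon C\to K$, where $C$ is a cell structure on the 2-sphere and $\theta$ maps each open cell of $C$ homeomorphically onto an open cell of $K$. An edge of $C$ is a \emph{folding edge} if its two adjacent 2-cells are distinct and are mapped onto the same 2-cell of $K$ as mirror images of each other across that edge. The diagram is \emph{reduced} if it has no folding edge, and $K$ is \emph{diagrammatically reducible} (DR) if it admits no reduced spherical diagram. Spherical diagrams are easy to come by: glue a square to its mirror image along the boundary, and all four edges fold. The property DR says that this cancellation of a face against its neighbor can be found somewhere in every spherical diagram. It passes to subcomplexes.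

The following question comes from the paper \cite{HR} of Harlander and Rosebrock.

\begin{quote}
\emph{Is $K(\Gamma)$ diagrammatically reducible for every reduced injective LOT $\Gamma$?}
\end{quote}

One would guess yes. By a theorem of Harlander and Rosebrock, complexes of reduced injective LOTs are vertex aspherical (VA), a combinatorial asphericity notion close to DR that we do not use here. Moreover, Theorem~\ref{thm:criterion} below gives DR whenever a compressed injective LOT has no proper subtree with more than one vertex that contains the labels of all its edges; this covers all compressed injective LOTs with at most three vertices. Nevertheless the answer is no.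

\begin{theorem}\label{thm:main}
Let $\Gamma$ be the LOT with the 15 vertices $a,b,c,d,f,g,y$, $a',b',c',d',f',g',y'$, $w$ and the following 14 edges:
\begin{itemize}
\item $\Gamma_1$: $\;b\to a\,[c],\;\; b\to c\,[a],\;\; a\to d\,[b],\;\; f\to b\,[d],\;\; b\to g\,[f],\;\; y\to a\,[g]$;
\item $\Gamma_1'$: the same six edges with primes on all letters;
\item $y\to w\,[y'],\;\; w\to y'\,[y]$.
\end{itemize}
Then $\Gamma$ is reduced and injective, and $K(\Gamma)$ is not DR. Consequently, for $n=15$ and for every $n\ge17$ there is a reduced injective LOT with $n$ vertices whose complex is not DR.
\end{theorem}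

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,xscale=1.3,yscale=1.15]
\node (c) at (0,0) {$c$}; \node (b) at (1,0) {$b$}; \node (a) at (2,0) {$a$};
\node (y) at (3,0) {$y$}; \node (w) at (4,0) {$w$}; \node (Y) at (5,0) {$y'$};
\node (A) at (6,0) {$a'$}; \node (B) at (7,0) {$b'$}; \node (C) at (8,0) {$c'$};
\node (f) at (1,1) {$f$}; \node (g) at (1,-1) {$g$}; \node (d) at (2,1) {$d$};
\node (F) at (7,1) {$f'$}; \node (G) at (7,-1) {$g'$}; \node (D) at (6,1) {$d'$};
\begin{scope}[->,font=\scriptsize]
\draw (b)--node[below]{$[a]$}(c); \draw (b)--node[below]{$[c]$}(a); \draw (y)--node[below]{$[g]$}(a);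
\draw (y)--node[below]{$[y']$}(w); \draw (w)--node[below]{$[y]$}(Y); \draw (Y)--node[below]{$[g']$}(A);
\draw (B)--node[below]{$[c']$}(A); \draw (B)--node[below]{$[a']$}(C);
\draw (f)--node[left]{$[d]$}(b); \draw (b)--node[left,pos=.7]{$[f]$}(g); \draw (a)--node[right]{$[b]$}(d);
\draw (F)--node[right]{$[d']$}(B); \draw (B)--node[right,pos=.7]{$[f']$}(G); \draw (A)--node[left]{$[b']$}(D);
\end{scope}
\end{tikzpicture}
\caption{The 15-vertex LOT $\Gamma$ of Theorem~\ref{thm:main}, with edge labels in brackets. Two copies of a 7-vertex LOT are joined through the vertex $w$, the only vertex that is not a label.}\label{fig:tree}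
\end{figure}

The tree is drawn in Figure~\ref{fig:tree}. Its complex is VA by the theorem just quoted, so for reduced injective LOTs DR is strictly stronger than VA. What escapes the reducedness conditions is a hidden coincidence of generators: $y=b$ in $G(\Gamma_1)$.

A combinatorial map of 2-complexes is an \emph{immersion} if it is locally injective. An edge of a 2-complex is \emph{free} if it is traversed exactly once in total by the boundaries of the 2-cells. We say that $K$ has \emph{collapsing non-positive immersions} if for every combinatorial immersion $X\to K$ with $X$ finite and connected, either $\chi(X)\le0$ or $X$ collapses to a point.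

\begin{corollary}\label{cor:immersion}
For the LOT $\Gamma$ of Theorem~\ref{thm:main} there is a combinatorial immersion $X\to K(\Gamma)$ with $X$ a finite, simply connected 2-complex, not a point, in which no edge is free, and with $\chi(X)\ge1$. So complexes of reduced injective LOTs need not have collapsing non-positive immersions.
\end{corollary}

For the positive counterpart, let $\Gamma$ be an injective LOT. A \emph{sub-LOT} is a nonempty subtree $\Gamma_0$ all of whose edge labels are vertices of $\Gamma_0$; then $K(\Gamma_0)$ is a subcomplex of $K(\Gamma)$. The unique vertex of $\Gamma_0$ that labels no edge of $\Gamma_0$ is its \emph{root} $\rho(\Gamma_0)$. We call $\Gamma_0$ \emph{obstructing} if $\rho(\Gamma_0)$ labels an edge of $\Gamma$ with exactly one endpoint in $\Gamma_0$. A single vertex is obstructing if and only if it labels an edge incident to it, and the whole tree is never obstructing. The \emph{quotient} $\Gamma/\Gamma_0$ is obtained by contracting $\Gamma_0$ to a vertex $*$ and replacing every label that lies in $\Gamma_0$ by $*$. It is again an injective LOT, because $\rho(\Gamma_0)$ is the only vertex of $\Gamma_0$ that can label an edge outside $\Gamma_0$.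

\begin{theorem}\label{thm:criterion}
Let $\Gamma$ be an injective LOT and $\Gamma_0$ a sub-LOT such that $K(\Gamma_0)$ is DR and $\Gamma/\Gamma_0$ has no obstructing sub-LOT. Then $K(\Gamma)$ is DR. In particular, if an injective LOT has no obstructing sub-LOT, then its complex is DR.
\end{theorem}

\begin{proposition}\label{prop:sharp}
Theorem~\ref{thm:criterion} fails if two disjoint sub-LOTs are contracted instead of one. In the LOT $\Gamma$ of Theorem~\ref{thm:main}, $K(\Gamma_1)$ and $K(\Gamma_1')$ are DR, and contracting both $\Gamma_1$ and $\Gamma_1'$ gives the 3-vertex LOT $*\to w\,[*'],\ w\to *'\,[*]$, which has no obstructing sub-LOT; yet $K(\Gamma)$ is not DR.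
\end{proposition}

We do not classify the reduced injective LOTs whose complexes are DR.

Section~\ref{sec:folds} sets up a bookkeeping device for folds. Section~\ref{sec:pads} contains the method behind Theorem~\ref{thm:main}, carried out in full on a 7-vertex LOT that is not compressed, and Section~\ref{sec:fifteen} builds the one disk needed for $\Gamma$. Sections~\ref{sec:immersion}, \ref{sec:criterion} and \ref{sec:sharp} prove the other three statements in order.

\section{Positions, types and folds}\label{sec:folds}

From now on all LOTs are injective, and $R_x$ denotes the 2-cell of the edge labeled $x$. For an edge $x_i\to x_j\,[x_k]$ we write the relation as the equation $x_ix_k=x_kx_j$. The 2-cell is a square whose boundary consists of two directed paths with common ends,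
\begin{equation}\label{eq:square}
v_0\xrightarrow{x_i}v_1\xrightarrow{x_k}v_3,\qquad v_0\xrightarrow{x_k}v_2\xrightarrow{x_j}v_3 ,
\end{equation}
and a face of a diagram that maps to $R_{x_k}$ and has these vertices is denoted $R_{x_k}(v_0,v_1,v_2,v_3)$. The four sides of the square $R=R_{x_k}$ are its \emph{positions} $R^1,R^2,R^3,R^4$, numbered by the place of the letter in the equation $x_ix_k=x_kx_j$ read from left to right. Thus $R^1=v_0v_1$, $R^2=v_1v_3$, $R^3=v_0v_2$, $R^4=v_2v_3$.

A \emph{disk diagram} is a combinatorial map from a cell structure on a closed disk to $K(\Gamma)$; its \emph{boundary word} is read along the boundary circle. An interior edge $\varepsilon$ of a disk or spherical diagram has a face on each of its two sides and occupies a position $\pi$ in the one and $\pi'$ in the other. We call $[\pi\,|\,\pi']$ the \emph{type} of $\varepsilon$. A boundary edge of a disk diagram occupies a single position.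

\begin{lemma}\label{lem:type}
An interior edge is a folding edge if and only if the two entries of its type are equal.
\end{lemma}

\begin{proof}
If the two faces are mirror images across $\varepsilon$, then near $\varepsilon$ they map onto the same half-neighborhood of the same side of the same square, so $\pi=\pi'$. Conversely, let $\pi=\pi'$ be a position of $R$. A face has only one side in each position, so the two sides of $\varepsilon$ belong to distinct faces. Both are copies of $R$, and the identification of one with the other through $R$ fixes $\varepsilon$; this is what it means to be mirror images across $\varepsilon$.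
\end{proof}

\begin{lemma}\label{lem:free}
Let $K'$ be a subcomplex of $K(\Gamma)$ and let $x$ be a letter that occurs in exactly one position among all 2-cells of $K'$, say in $R$. Then a reduced spherical diagram in $K'$ has no face over $R$.
\end{lemma}

\begin{proof}
The $x$-edge of such a face would occupy the only available position on both sides, and so would fold by Lemma~\ref{lem:type}.
\end{proof}

We use four operations on diagrams.
\begin{itemize}
\item \emph{Gluing.} Two disks are glued along proper boundary arcs with the same directed labels; the result is a disk.
\item \emph{Sewing.} If the boundary circle has more than two edges and two consecutive edges have the same label and both start or both end at their common vertex $v$, identify them. The result is a disk in which $v$ is an interior vertex. We call this \emph{sewing at $v$}.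
\item \emph{Doubling.} A disk $\Delta$ is glued to its mirror image $\bar\Delta$ along the whole boundary; the result is a sphere in which every edge of the equator $\partial\Delta$ folds.
\item \emph{Cutting.} A sphere cut open along an arc (an edge path with distinct vertices) is a disk whose boundary runs through two copies of the arc.
\end{itemize}
None of these operations changes the type of an edge that is interior before and after. So a diagram built by them is free of folds as soon as each new interior edge has a type with two different entries. All verifications below are of this kind.

\section{Padding a double}\label{sec:pads}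

If a disk $\Pi$ has no folding edge, the folds of its double lie on the equator. To destroy such a fold, cut along the edge and insert a disk that separates the two mirror faces and creates no fold of its own.

\begin{definition}
Let $y$ be a vertex of an injective LOT $\Lambda$. A \emph{pad for $y$ over $\Lambda$} is a disk diagram in $K(\Lambda)$ without folding edges whose boundary consists of two edges labeled $y$, both directed from one vertex to the other; its boundary word is $yy^{-1}$.
\end{definition}

Every letter on the equator needs a pad, so we want few letters there. A single square of a compressed LOT carries three different letters; the following construction provides a disk with two. Let $\Lambda,\Lambda'$ be disjoint injective LOTs with non-label vertices $y,y'$, and let $J(\Lambda,\Lambda')$ be obtained from their union by adding a vertex $w$ and the edges $y\to w\,[y']$ and $w\to y'\,[y]$. This LOT is injective, and the LOT of Theorem~\ref{thm:main} is $J(\Gamma_1,\Gamma_1')$.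

\begin{proposition}\label{prop:padding}
If there are a pad $\Phi$ for $y$ over $\Lambda$ with $\phi$ faces and a pad $\Phi'$ for $y'$ over $\Lambda'$ with $\phi'$ faces, then $K(J(\Lambda,\Lambda'))$ admits a reduced spherical diagram with $4+3\phi+3\phi'$ faces.
\end{proposition}

\begin{proof}
The two new 2-cells are $R_{y'}\colon yy'=y'w$ and $R_y\colon wy=yy'$. Gluing them along $w$, an edge of type $[R_{y'}^4\,|\,R_y^1]$, gives a hexagonal disk $\Pi$ with two faces and boundary word $yy'y\,(y'yy')^{-1}$. In the double $\Pi\cup\bar\Pi$ the folding edges are the six edges of the equator, three labeled $y$ and three labeled $y'$, and each has distinct endpoints. Cut the sphere along one of them. The result is a disk with boundary word $yy^{-1}$ or $y'y'^{-1}$, and gluing $\Phi$ or $\Phi'$ to it along the whole boundary gives a sphere again. Do this for all six edges in turn. An edge of the final diagram is an interior edge of $\Pi$, $\bar\Pi$ or a pad, and then it does not fold, or it is a boundary edge of a pad. In the last case it lies between a face over $R_y$ or $R_{y'}$ and a face over a 2-cell of $K(\Lambda)$ or $K(\Lambda')$, so it does not fold by Lemma~\ref{lem:type}.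
\end{proof}

It remains to find pads. Identifying the two boundary edges of a pad gives a spherical diagram in which only the new edge can fold. If $K(\Lambda)$ is DR, a pad is therefore a sphere with exactly one folding edge, cut open along it. A sphere with exactly two folding edges is available whenever $y$ equals another generator $b$ in $G(\Lambda)$ by means of a fold-free disk with boundary word $yb^{-1}$: take its double. The next lemma removes the fold at the $b$-edge by exchanging partners with a neighboring $b$-edge.

\begin{lemma}[switch]\label{lem:switch}
Let $\Delta$ be a disk diagram in $K(\Lambda)$ without folding edges whose boundary consists of two edges $\eta$ and $e$ from a vertex $P$ to a vertex $Q$, labeled $y$ and $b$. Let $\pi$ be the position of $e$. Suppose that there is an edge $e'$ labeled $b$ from an interior vertex $v$ of $\Delta$ to $Q$, of type $[\sigma\,|\,\tau]$ with $\sigma\ne\pi\neq\tau$. Then there is a pad for $y$ over $\Lambda$ with twice as many faces as $\Delta$.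
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=1.05]
\node (P) at (0,0) {$P$}; \node (Q) at (1.4,0) {$Q$}; \node (v) at (2.8,0) {$v$};
\draw[->] (P)--node[above]{$\pi$} node[below]{$\pi$}(Q);
\draw[->] (v)--node[above]{$\sigma$} node[below]{$\tau$}(Q);
\node (P2) at (4.2,0) {$P$}; \node (Qa) at (5.6,1.1) {$Q_1$}; \node (Qb) at (5.6,-1.1) {$Q_2$}; \node (v2) at (7,0) {$v$};
\draw[->] (P2)--node[above left]{$\pi$}(Qa); \draw[->] (P2)--node[below left]{$\pi$}(Qb);
\draw[->] (v2)--node[above right]{$\sigma$}(Qa); \draw[->] (v2)--node[below right]{$\tau$}(Qb);
\node (O) at (9,0) {$P=v$}; \node (Qc) at (9,1.3) {$Q_1$}; \node (Qd) at (9,-1.3) {$Q_2$};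
\draw[->] (O)--node[left]{$\pi$} node[right]{$\sigma$}(Qc);
\draw[->] (O)--node[left]{$\pi$} node[right]{$\tau$}(Qd);
\end{tikzpicture}
\caption{The switch. All edges carry the same label; the Greek letters are the positions that an edge occupies in the faces on its sides. Left: two edges ending at $Q$, the first of which folds. Middle: the sphere is cut open along them. Right: the hole is closed the other way, and no edge folds if $\sigma\neq\pi\ne\tau$.}\label{fig:switch}
\end{figure}

\begin{proof}
The folding edges of the double $S=\Delta\cup\bar\Delta$ are $\eta$ and $e$, and $e$ has type $[\pi\,|\,\pi]$. The vertices $P,Q,v$ are distinct, so $e\cup e'$, with $e'$ taken in $\Delta$, is an arc. Cutting $S$ along it gives a disk with boundary circle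
\[
P\xrightarrow{e_1}Q_1\xleftarrow{e_1'}v\xrightarrow{e_2'}Q_2\xleftarrow{e_2}P ,
\]
all four edges labeled $b$; see Figure~\ref{fig:switch}. Here $e_1,e_2$ occupy position $\pi$, and $e_1',e_2'$ occupy $\sigma$ and $\tau$ in some order. Sew at $Q_1$, which identifies $e_1$ with $e_1'$ and $P$ with $v$. The two remaining boundary edges $e_2,e_2'$ run from $P$ to $Q_2$; identifying them gives a spherical diagram $S'$. Its two new edges have types $[\pi\,|\,\sigma]$ and $[\pi\,|\,\tau]$ and do not fold, and all other types are unchanged. So $\eta$ is the only folding edge of $S'$. It runs from $P$ to $Q_1$ or $Q_2$, so it is an arc, and cutting $S'$ along it gives the pad.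
\end{proof}

\begin{example}[the method on seven vertices]\label{ex:toy}
If compression is not required, a coincidence of generators comes for free. Let $\Lambda$ have the vertices $b,h,y$ and the edges $b\to h\,[b]$, $y\to b\,[h]$, so that
\[
R_b\colon bb=bh,\qquad R_h\colon yh=hb .
\]
The first relation gives $h=b$ and then the second gives $y=b$. Sew the square $R_b(v_0,v_1,v_2,v_3)$ at $v_0$. This gives a disk $D$ with one face and two boundary edges from $v_1$ to $v_3$, labeled $b$ (position $R_b^2$) and $h$ (position $R_b^4$), and with one interior edge $v_0\xrightarrow{b}v_1$ of type $[R_b^1\,|\,R_b^3]$. Take $R_h(P,Q,P',Q')$ and glue a copy of $D$ along each of its $h$-edges $P\to P'$ and $Q\to Q'$; the types are $[R_h^3\,|\,R_b^4]$ and $[R_h^2\,|\,R_b^4]$. With positions written below the arrows, the boundary is now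
\[
P\xrightarrow[R_h^1]{y}Q\xrightarrow[R_b^2]{b}Q'\xleftarrow[R_h^4]{b}P'\xleftarrow[R_b^2]{b}P .
\]
Sewing at $Q'$ creates an edge of type $[R_b^2\,|\,R_h^4]$ and identifies $P'$ with $Q$. The result is a fold-free disk $\Delta$ with three faces and boundary edges $y$ and $e\colon P\xrightarrow{b}Q$, with $\pi=R_b^2$. The interior edge of the copy of $D$ glued along $Q\to Q'$ ends at $Q$ and has type $[R_b^1\,|\,R_b^3]$, so it serves as $e'$. Lemma~\ref{lem:switch} gives a pad with 6 faces, and Proposition~\ref{prop:padding} gives a reduced spherical diagram with $4+6\cdot 6=40$ faces over $J(\Lambda,\Lambda')$, where $\Lambda'$ is a second copy of $\Lambda$. This LOT has seven vertices; it is injective and boundary reduced (its vertices of valence one are $h,h'$), but not compressed.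
\end{example}

\section{The 15-vertex example}\label{sec:fifteen}

We must replace $\Lambda$ by a compressed LOT in which the non-label vertex still equals another generator. The squares of $\Gamma_1$ are
\begin{equation}\label{eq:squares}
\begin{array}{lll}
R_c\colon bc=ca, & R_a\colon ba=ac, & R_b\colon ab=bd,\\[2pt]
R_d\colon fd=db,\qquad & R_f\colon bf=fg,\qquad & R_g\colon yg=ga .
\end{array}
\end{equation}

\subsection{The coincidences in the group}
Put $u=ba^{-1}$. Substituting $c=a^{-1}ba$ into $bc=ca$ gives $ba^{-1}b=a^{-1}ba$, that is, $u^2=a^{-1}ua$. Hence for all integers $\lambda,\mu$,
\[
(u^\mu a)^{-1}(u^\lambda a)(u^\mu a)=a^{-1}u^{\lambda-\mu}a\cdot u^\mu a=u^{2\lambda-\mu}a .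
\]
If we think of $u^\lambda a$ as the point $\lambda$ on a line, an edge is compatible with this rule when its start is the midpoint of its end and its label. We have $a=0$, $b=1$, and then $c=a^{-1}ba=2$ and $d=b^{-1}ab=-1$. The midpoint of $b$ and $d$ is $0$: indeed $d^{-1}ad=b=d^{-1}fd$, so $f=a$. Then $g=f^{-1}bf=a^{-1}ba=c$, and $c^{-1}bc=a=g^{-1}yg$ gives $y=b$. We now realize the equalities $f=a$, $g=c$, $y=b$ by fold-free disks. Each disk $D_m$ has $m$ faces.

\subsection{The disk $D_6$ for $f=a$}
The square $R_d$ expresses $f$ by $d$ and $b$; two copies of $R_b$ cover the two $d$-edges, and what is left is filled with $R_a$ and $R_c$. Start with $R_d(p,q,m,t)$ and glue on five squares, one after the other, along the boundary arcs shown. The result is drawn in Figure~\ref{fig:D6}.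
\[
\begin{array}{llll}
\text{face added} & \text{glued along} & \text{types of the new interior edges} & \\ \hline
R_b(v,m,q,t) & q\xrightarrow{d}t\xleftarrow{b}m & [R_d^2|R_b^4],\ [R_d^4|R_b^2] & \\[2pt]
R_a(v,q,m,z) & q\xleftarrow{b}v\xrightarrow{a}m & [R_b^3|R_a^1],\ [R_b^1|R_a^3] & \\[2pt]
R_b(o,s,p,m) & p\xrightarrow{d}m & [R_d^3|R_b^4] & D_4\\[2pt]
R_c(s,m,q,z) & q\xrightarrow{a}z\xleftarrow{c}m\xleftarrow{b}s & [R_a^2|R_c^4],\ [R_a^4|R_c^2],\ [R_b^2|R_c^1] & D_5\\[2pt]
R_a(o,p,s,q) & q\xleftarrow{c}s\xleftarrow{a}o\xrightarrow{b}p & [R_c^3|R_a^4],\ [R_b^1|R_a^3],\ [R_b^3|R_a^1] & D_6
\end{array}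
\]
The last column names the disk reached at that stage. The boundaries are
\begin{align*}
\partial D_4&:\quad p\xrightarrow[R_d^1]{f}q\xrightarrow[R_a^2]{a}z\xleftarrow[R_a^4]{c}m\xleftarrow[R_b^2]{b}s\xleftarrow[R_b^1]{a}o\xrightarrow[R_b^3]{b}p,\\
\partial D_5&:\quad p\xrightarrow[R_d^1]{f}q\xleftarrow[R_c^3]{c}s\xleftarrow[R_b^1]{a}o\xrightarrow[R_b^3]{b}p,\\
\partial D_6&:\quad p\xrightarrow[R_d^1]{f}q\xleftarrow[R_a^2]{a}p .
\end{align*}
We record for later that $D_6$ contains the edge $v\xrightarrow{b}q$ of type $[R_b^3\,|\,R_a^1]$, and that $v$ is an interior vertex.

\begin{figure}[ht]
\centering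
\begin{tikzpicture}[>=stealth,scale=1.05]
\node (p) at (0,0) {$p$}; \node (m) at (3,0) {$m$}; \node (q) at (9,0) {$q$};
\node (t) at (6,1.95) {$t$}; \node (v) at (6,.65) {$v$}; \node (z) at (6,-.65) {$z$};
\node (s) at (6,-1.95) {$s$}; \node (o) at (2.7,-1.95) {$o$};
\begin{scope}[->,every node/.style={fill=white,inner sep=1pt,font=\scriptsize}]
\draw (p) .. controls (1.5,4.2) and (8.5,4.2) .. node{$f$} (q);
\draw (p) .. controls (1.5,-4.2) and (8.5,-4.2) .. node{$a$} (q);
\draw (p)--node{$d$}(m); \draw (m)--node{$b$}(t); \draw (q)--node{$d$}(t);
\draw (v)--node{$a$}(m); \draw[thick] (v)--node{$b$}(q); \draw (m)--node{$c$}(z); \draw (q)--node{$a$}(z);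
\draw (s)--node{$b$}(m); \draw (s)--node{$c$}(q); \draw (o)--node{$a$}(s); \draw (o)--node{$b$}(p);
\end{scope}
\node at (2.6,1.4) {$R_d$}; \node at (6,1.3) {$R_b$}; \node at (6,0) {$R_a$};
\node at (6,-1.3) {$R_c$}; \node at (2.8,-1) {$R_b$}; \node at (5.6,-2.55) {$R_a$};
\end{tikzpicture}
\caption{The fold-free disk $D_6$ over $K(\Gamma_1)$ with boundary word $fa^{-1}$; each face is marked with the 2-cell onto which it maps. Removing the bottom face $R_a$ gives $D_5$, and removing $R_c$ as well gives $D_4$. The thick edge $v\to q$ is the one used in the switch.}\label{fig:D6}
\end{figure}

\subsection{The disks $D_{12}$ and $D_{11}$ for $g=c$}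
The obvious attempt is to glue $D_6$ along both $f$-edges of $R_f$, which gives the boundary word $bag^{-1}a^{-1}$, and to close up with $R_a\colon ba=ac$. But the new face would meet one copy of $D_6$ along an edge of type $[R_a^2\,|\,R_a^2]$, a fold. We therefore leave out both mirror faces: we use $D_5$ in place of that copy of $D_6$ and sew.

Take $R_f(p_0,p_1,q_0,q_1)$. Glue $D_6$ along $p_0\xrightarrow{f}q_0$ and $D_5$ along $p_1\xrightarrow{f}q_1$; the types are $[R_f^3\,|\,R_d^1]$ and $[R_f^2\,|\,R_d^1]$. With $s,o$ denoting vertices of $D_5$, the boundary is
\[
q_0\xrightarrow[R_f^4]{g}q_1\xleftarrow[R_c^3]{c}s\xleftarrow[R_b^1]{a}o\xrightarrow[R_b^3]{b}p_1\xleftarrow[R_f^1]{b}p_0\xrightarrow[R_a^2]{a}q_0 .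
\]
Sew at $p_1$ (type $[R_b^3\,|\,R_f^1]$, now $o=p_0$) and then at $p_0$ (type $[R_b^1\,|\,R_a^2]$, now $s=q_0$). This is $D_{12}$. Carrying out the same construction with $D_4$ in place of $D_5$, we get before sewing the boundary
\[
q_0\xrightarrow[R_f^4]{g}q_1\xrightarrow[R_a^2]{a}z\xleftarrow[R_a^4]{c}m\xleftarrow[R_b^2]{b}s\xleftarrow[R_b^1]{a}o\xrightarrow[R_b^3]{b}p_1\xleftarrow[R_f^1]{b}p_0\xrightarrow[R_a^2]{a}q_0 ,
\]
and the same two sewings, with the same types, give $D_{11}$. Thus
\begin{align*}
\partial D_{12}&:\quad q_0\xrightarrow[R_f^4]{g}q_1\xleftarrow[R_c^3]{c}q_0,\\
\partial D_{11}&:\quad q_0\xrightarrow[R_f^4]{g}q_1\xrightarrow[R_a^2]{a}z\xleftarrow[R_a^4]{c}m\xleftarrow[R_b^2]{b}q_0 .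
\end{align*}

\subsection{The disk $D_{24}$ for $y=b$}
The same difficulty appears: gluing $D_{12}$ along both $g$-edges of $R_g$ and closing up with $R_c\colon bc=ca$ would create an edge of type $[R_c^3\,|\,R_c^3]$. The disk $D_{11}$ is $D_{12}$ without the offending face $R_c$.

Take $R_g(P,Q,P',Q')$. Glue $D_{11}$ along $P\xrightarrow{g}P'$ and $D_{12}$ along $Q\xrightarrow{g}Q'$; the types are $[R_g^3\,|\,R_f^4]$ and $[R_g^2\,|\,R_f^4]$. The boundary is
\[
P\xrightarrow[R_g^1]{y}Q\xrightarrow[R_c^3]{c}Q'\xleftarrow[R_g^4]{a}P'\xrightarrow[R_a^2]{a}z\xleftarrow[R_a^4]{c}m\xleftarrow[R_b^2]{b}P .
\]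
Sew at $P'$ (type $[R_g^4\,|\,R_a^2]$, now $z=Q'$) and then at $Q'$ (type $[R_c^3\,|\,R_a^4]$, now $m=Q$). The resulting disk $D_{24}$ has $1+11+12$ faces and boundary
\[
P\xrightarrow[R_g^1]{y}Q\xleftarrow[R_b^2]{b}P .
\]

\begin{lemma}\label{lem:pad48}
There is a pad for $y$ over $\Gamma_1$ with 48 faces.
\end{lemma}

\begin{proof}
Every interior edge of $D_{24}$ has one of the types listed in this section, and in each of them the two 2-cells are different. So $D_{24}$ has no folding edge. Its boundary edge $e\colon P\xrightarrow{b}Q$ has position $\pi=R_b^2$. In the copy of $D_{12}$ glued along $Q\to Q'$ we have $q_0=Q$, and $q_0$ is the vertex $q$ of the subdisk $D_6$. So the edge $v\xrightarrow{b}q$ of this $D_6$ runs from an interior vertex to $Q$, and both entries of its type $[R_b^3\,|\,R_a^1]$ differ from $R_b^2$. Lemma~\ref{lem:switch} applies.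
\end{proof}

\begin{remark}
The disks $D_6$ and $D_{12}$ also have a boundary with two edges, but no switch removes the fold in their doubles from within the disk: in $D_6$ the boundary edge $a$ is the only $a$-edge starting at $p$ and the only one ending at $q$ (Figure~\ref{fig:D6}), and in $D_{12}$ the boundary edge $c$ is the only $c$-edge starting at $q_0$ and the only one ending at $q_1$. This is why the construction continues to $y$. We do not claim that 15 is the least possible number of vertices.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The labels $c,a,b,d,f,g$, their primed versions, $y'$ and $y$ are pairwise distinct, so $\Gamma$ is injective and hence interior reduced. In each of the 14 edges the label differs from both endpoints, so $\Gamma$ is compressed. The vertices $y,y',w$ have valence 2, $a,a'$ have valence 3 and $b,b'$ have valence 4; the vertices of valence one are $c,d,f,g,c',d',f',g'$, and all of them are labels. So $\Gamma$ is boundary reduced. By Lemma~\ref{lem:pad48}, applied to $\Gamma_1$ and to its copy $\Gamma_1'$, and by Proposition~\ref{prop:padding}, $K(\Gamma)$ admits a reduced spherical diagram with $4+6\cdot48=292$ faces. Hence $K(\Gamma)$ is not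 DR.

For larger $n$, let $\Lambda$ be a reduced injective LOT with non-label vertex $\rho$. Attach at $\rho$ either a path with two new vertices and edges $\rho-u_1\,[u_2]$, $u_1-u_2\,[\rho]$, or a path with three new vertices and edges $\rho-u_1\,[u_2]$, $u_1-u_2\,[u_3]$, $u_2-u_3\,[\rho]$, with arbitrary orientations. In the new LOT $\Lambda^+$ the labels are still distinct, no new edge is labeled by an endpoint, and the only new vertex of valence one ($u_2$, respectively $u_3$) is a label. So $\Lambda^+$ is reduced and injective, with non-label vertex $u_1$. Since $K(\Lambda)\subset K(\Lambda^+)$, a reduced spherical diagram in $K(\Lambda)$ is one in $K(\Lambda^+)$. Starting from $\Gamma$ we reach all $n=15+2\alpha+3\beta$ with integers $\alpha,\beta\ge0$, that is, $n=15$ and all $n\ge17$.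
\end{proof}

\section{An immersion without free edges}\label{sec:immersion}

We fold the reduced sphere until it immerses. Folding preserves simple connectivity, and reducedness guarantees that no edge becomes free. A \emph{corner} of a 2-cell is one of the four vertices of its square, together with the ends of the two sides that meet there. A combinatorial map is an immersion as soon as, at each vertex, it is injective on edge ends and on corners: a neighborhood of a vertex is the cone on its link, and two 2-cell sides along an edge with the same image would give two corners with the same image at an endpoint of the edge.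

\begin{proof}[Proof of Corollary~\ref{cor:immersion}]
Let $S\to K=K(\Gamma)$ be a reduced spherical diagram. Consider factorizations $S\to X\to K$ into combinatorial maps with $S\to X$ surjective and surjective on $\pi_1$. The choice $X=S$ is one; take one with the fewest cells in $X$. Then $X$ is finite and simply connected, and it is not a point since it has a 2-cell.

\emph{Edge ends.} Suppose that two different edges $\varepsilon_1,\varepsilon_2$, directed from a vertex $v$ to vertices $v_1,v_2$, have the same directed image. Let $X'$ be obtained by identifying them; the map to $K$ factors through $X'$. A closed edge path in $X'$ lifts edge by edge to $X$, and the lift can jump only between $v_1$ and $v_2$. Filling each jump with $\varepsilon_1^{-1}\varepsilon_2$ or its inverse gives a closed path in $X$ whose image differs from the given path by backtracks. So $X\to X'$ is surjective on $\pi_1$, and $X'$ has fewer cells, a contradiction. Hence $X\to K$ is locally injective on the 1-skeleton, and an edge path in $K$ has at most one lift with a given initial vertex.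

\emph{Corners.} Suppose that two different corners at a vertex $v$ map to the same corner of a 2-cell $R$. A 2-cell of $X$ over $R$ has only one corner over each corner of $R$, so the two corners belong to different 2-cells. Their boundary paths, read from $v$, are lifts of the same path, so they are equal. Identifying the two 2-cells changes neither the 1-skeleton nor $\pi_1$, again a contradiction. So $X\to K$ is an immersion.

Every edge of $X$ is the image of an edge $\varepsilon$ of $S$. By Lemma~\ref{lem:type} the two sides of $\varepsilon$ map to different positions in $K$, hence to different sides of 2-cells in $X$. So every edge of $X$ is traversed at least twice and none is free. As $X$ is simply connected, $\chi(X)=1+b_2(X)\ge1$. Finally, a collapse must begin by removing a 2-cell through a free edge, or an edge that lies in no 2-cell through a vertex; neither is possible, so $X$ does not collapse to a point.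
\end{proof}

\section{A criterion for diagrammatic reducibility}\label{sec:criterion}

\subsection{The idea, on three vertices}
For a vertex $x$ of a LOT let $x^+$ and $x^-$ be the initial and terminal end of the loop $x$ in the LOT complex. By \eqref{eq:square}, the corners of the square of $x_i\to x_j\,[x_k]$ at $v_0,v_1,v_2,v_3$ join the ends
\begin{equation}\label{eq:corners}
\{x_i^+,x_k^+\},\quad\{x_i^-,x_k^+\},\quad\{x_k^-,x_j^+\},\quad\{x_k^-,x_j^-\}.
\end{equation}
Choose a sign $s_x\in\{+,-\}$ for each $x$, and divide the ends into \emph{class $A$}, the ends $x^{s_x}$, and \emph{class $B$}, the ends $x^{-s_x}$. Give a corner \emph{weight} $0$ if its two ends lie in the same class and weight $1$ otherwise. Of the first two corners in \eqref{eq:corners} exactly one has weight $0$, and it lies in the class of $x_k^+$; of the last two exactly one has weight $0$, and it lies in the class of $x_k^-$. So for any choice of signs each square has one weight-0 corner in $A$, one in $B$, and total weight $2$.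

Read weights as angles in units of $\pi$. Then squares are flat, a sphere has total curvature $4$, and so some vertex of a spherical diagram has angle sum less than $2$. The angle sum counts changes of class around the vertex, so it is even, hence $0$. If the weight-0 corners form a tree on $A$ and a tree on $B$, the walk around this vertex is a closed walk in a tree; it backtracks, and a backtrack is a fold. The difficulty is to choose signs that produce two trees.

\begin{example}\label{ex:three}
Let $\Lambda_3$ be the LOT $b\to a\,[c]$, $b\to c\,[a]$. The corners of $R_a$ are $\{b^+,a^+\}$, $\{b^-,a^+\}$, $\{a^-,c^+\}$, $\{a^-,c^-\}$, and those of $R_c$ are $\{b^+,c^+\}$, $\{b^-,c^+\}$, $\{c^-,a^+\}$, $\{c^-,a^-\}$. With all signs $+$, both weight-0 corners in $B$ join $a^-$ to $c^-$ and form a cycle. With $s_a=s_b=+$ and $s_c=-$ we have $A=\{a^+,b^+,c^-\}$ and $B=\{a^-,b^-,c^+\}$, and the weight-0 corners form the paths $b^+-a^+-c^-$ and $a^--c^+-b^-$.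
\end{example}

The sign $s_{x_k}$ decides which endpoint of the edge labeled $x_k$ is joined to $x_k$ in $A$ and which in $B$. Because the LOT is injective, these decisions are independent for different edges, and finding two trees becomes a packing problem in a digraph. A \emph{spanning in-arborescence rooted at $r$} in a finite digraph is a set of arcs that contains exactly one arc leaving each vertex other than $r$ and none leaving $r$, such that following these arcs from any vertex leads to $r$. Its underlying undirected graph is a spanning tree. We use the following theorem, stated for in-arborescences.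

\begin{theorem}[Edmonds \cite{Edmonds}]\label{thm:edmonds}
Let $r$ be a vertex of a finite digraph and $k\geq1$. If at least $k$ arcs leave every nonempty set of vertices that does not contain $r$, then there are $k$ arc-disjoint spanning in-arborescences rooted at $r$.
\end{theorem}

\subsection{Proof of Theorem~\ref{thm:criterion}}
Let $\bar\Gamma=\Gamma/\Gamma_0$, write $\bar x$ for the image of a vertex $x$ of $\Gamma$, and let $r$ be the non-label vertex of $\bar\Gamma$. For a vertex $\kappa\ne r$ of $\bar\Gamma$ let $e_\kappa$ be the edge labeled $\kappa$. The 2-cells of $K(\Gamma_0)$ are called \emph{inner} and all others \emph{outer}; the outer 2-cells correspond bijectively to the edges $e_\kappa$.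

\medskip\noindent\textbf{Step 1: two trees.}
Form the digraph on $V(\bar\Gamma)$ with two arcs leaving each $\kappa\neq r$, one to each endpoint of $e_\kappa$. We claim that at least two arcs leave every nonempty $\Sigma\subseteq V(\bar\Gamma)\setminus\{r\}$. Among the $|\Sigma|$ edges labeled by elements of $\Sigma$, let $n_2,n_1,n_0$ have two, one and no endpoints in $\Sigma$. The number of arcs leaving $\Sigma$ is $n_1+2n_0$. If it is at most $1$, then $n_0=0$, $n_1\le1$ and $n_2\ge|\Sigma|-1$. The $n_2$ edges form a forest on the vertex set $\Sigma$, so $n_2\le|\Sigma|-1$. Hence $n_2=|\Sigma|-1$, $n_1=1$, and the forest is a tree. This tree is a sub-LOT with vertex set $\Sigma$, and its root labels the remaining edge, which has exactly one endpoint in $\Sigma$. So it is obstructing, contrary to the hypothesis.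

By Theorem~\ref{thm:edmonds} there are two arc-disjoint spanning in-arborescences rooted at $r$. Let $\kappa\to p_A(\kappa)$ and $\kappa\to p_B(\kappa)$ be their arcs leaving $\kappa$. Then $p_A(\kappa)$ and $p_B(\kappa)$ are the two endpoints of $e_\kappa$, and the pairs $\{\kappa,p_A(\kappa)\}$, respectively $\{\kappa,p_B(\kappa)\}$, for $\kappa\ne r$, are the distinct edges of trees $T_A$, $T_B$ on $V(\bar\Gamma)$. (In Example~\ref{ex:three}, $p_A(a)=b$, $p_A(c)=a$, $p_B(a)=c$, $p_B(c)=b$.)

\medskip\noindent\textbf{Step 2: weights on outer corners.}
For $\kappa\neq r$ put $s_\kappa=+$ if $p_A(\kappa)$ is the start of $e_\kappa$ and $s_\kappa=-$ if it is the end; put $s_r=+$. For a vertex $x$ of $\Gamma$ put $s_x=s_{\bar x}$, so that $s$ is constant on $\Gamma_0$. Define classes as above, and weights on the corners of outer 2-cells. A corner joining ends of $x$ and $x'$ \emph{projects} to the pair $\{\bar x,\bar x'\}$. Consider the outer 2-cell of $x_i\to x_j\,[x_k]$ and let $\kappa=\bar x_k$. If $s_\kappa=+$, then $x_k^+\in A$, so by \eqref{eq:corners} the weight-0 corner in $A$ involves $x_i$ and the one in $B$ involves $x_j$, while $p_A(\kappa)=\bar x_i$ and $p_B(\kappa)=\bar x_j$. If $s_\kappa=-$,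 then $x_k^-\in A$, the weight-0 corner in $A$ involves $x_j$ and the one in $B$ involves $x_i$, while $p_A(\kappa)=\bar x_j$ and $p_B(\kappa)=\bar x_i$. In both cases the two corners project to $\{\kappa,p_A(\kappa)\}$ and $\{\kappa,p_B(\kappa)\}$. Hence:
\begin{equation}\label{eq:bij}
\begin{array}{l}\text{projection is a bijection from the weight-0 outer corners in class $A$}\\ \text{to the edges of $T_A$, and from those in class $B$ to the edges of $T_B$.}\end{array}
\end{equation}

\medskip\noindent\textbf{Step 3: a vertex of weight zero.}
Suppose that $\theta\colon C\to K(\Gamma)$ is a reduced spherical diagram, and call a face inner or outer according to its image. Since $K(\Gamma_0)$ is DR, some face is outer. We have no control over the corners of inner faces, because $\Gamma_0$ itself may contain obstructing sub-LOTs. So we merge the inner faces into larger pieces and weight only the corners on the boundary of each piece.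

Let $E'$ be the set of edges of $C$ with an outer face on at least one side, $V'$ the set of vertices that meet an outer face, and $F$ the number of outer faces. Take one square for each inner face and glue these squares along the edges not in $E'$. The components of the result are compact connected surfaces, the \emph{regions}. The interior of a region $\Omega$ embeds in $C$, and the interior vertices and edges of all regions are exactly the vertices not in $V'$ and the edges not in $E'$. A region has nonempty boundary, since otherwise it would be the whole sphere. So $\chi(\Omega)\le1$, with equality only for a disk.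

At a boundary vertex of $\Omega$ two boundary edges meet, both labeled in $\Gamma_0$ because $\Gamma_0$ is a sub-LOT. We call this a \emph{region corner} and give it weight $0$ if the two edge ends have the same sign and $1$ otherwise. As $s$ is constant on $\Gamma_0$, the weight is $0$ exactly when the two ends lie in the same class. Let $\ell(\Omega)$ be the number of boundary edges, which is also the number of region corners, and let $\omega(\Omega)$ be the sum of their weights. We claim
\begin{equation}\label{eq:region}
\ell(\Omega)-2\chi(\Omega)-\omega(\Omega)\ge0 .
\end{equation}
If $\Omega$ is not a disk, then $\chi(\Omega)\le0$ and $\omega(\Omega)\le\ell(\Omega)$. If $\Omega$ is a disk, its boundary word is trivial in $G(\Gamma_0)$, so it has exponent sum $0$, as all relators do. Then the boundary circle is not coherently directed, so it has a source and a sink. These two corners have weight $0$, and $\omega(\Omega)\le\ell(\Omega)-2$.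

The boundary of a region has as many vertices as edges, so $\chi(\Omega)$ is the alternating count of the interior cells of $\Omega$, and Euler's formula for $C$ reads
\[
2=|V'|-|E'|+F+\sum_\Omega\chi(\Omega).
\]
Each side of an edge in $E'$ is a side of an outer face or a boundary edge of a region, so $2|E'|=4F+\sum_\Omega\ell(\Omega)$. Together these give $2|V'|=4+2F+\sum_\Omega(\ell(\Omega)-2\chi(\Omega))$. For $v\in V'$ let $\omega(v)$ be the sum of the weights of the outer corners and region corners at $v$. All such corners lie at vertices of $V'$, and each outer face has total weight $2$, so by \eqref{eq:region}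
\[
\sum_{v\in V'}\bigl(2-\omega(v)\bigr)=2|V'|-2F-\sum_\Omega\omega(\Omega)=4+\sum_\Omega\bigl(\ell(\Omega)-2\chi(\Omega)-\omega(\Omega)\bigr)\ge4 .
\]
Hence some $v\in V'$ has $\omega(v)\le1$. List in cyclic order the ends at $v$ of edges in $E'$. Between two consecutive ends lies either one outer corner, or a fan of inner corners, which is one region corner. The class changes exactly at the corners of weight $1$, so $\omega(v)$ is even and therefore $0$. All the listed ends lie in one class. We assume it is $A$; for $B$ replace $T_A$ by $T_B$ in what follows.

\medskip\noindent\textbf{Step 4: a fold.}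
For each listed end, consider the image $\bar x\in V(\bar\Gamma)$ of its label. By \eqref{eq:bij}, the two ends of an outer corner at $v$ give the two endpoints of an edge of $T_A$, while both ends of a region corner give $*$. Choose a listed end, of an edge $\varepsilon$ with label $x$, for which the distance from $\bar x$ to $*$ in $T_A$ is maximal. There is an outer corner at $v$, and at least one endpoint of its edge in $T_A$ is not $*$; so $\bar x\ne*$. Therefore the two corners at $v$ on the two sides of $\varepsilon$ are outer corners. Each projects to an edge of $T_A$ from $\bar x$ to a vertex that is not farther from $*$, and in a tree there is only one such edge. By \eqref{eq:bij} both corners map to the same corner of the same outer 2-cell $R$. The two sides of $R$ at that corner have labels with different images in $\bar\Gamma$, and $\varepsilon$ occupies the one whose label has image $\bar x$. So the two entries of the type of $\varepsilon$ are equal, and $\varepsilon$ folds by Lemma~\ref{lem:type}. This contradicts reducedness, and $K(\Gamma)$ is DR.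

For the last assertion take $\Gamma_0$ to be a single vertex: $K(\Gamma_0)$ is a circle, which admits no spherical diagram, and $\Gamma/\Gamma_0=\Gamma$. \qed

\section{One sub-LOT cannot be replaced by two}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Consider a reduced spherical diagram in $K(\Gamma_1)$ and apply Lemma~\ref{lem:free} four times to the list \eqref{eq:squares}. The letter $y$ occurs only as $R_g^1$, so no face lies over $R_g$. In the remaining squares $g$ occurs only as $R_f^4$, so no face lies over $R_f$. Then $f$ occurs only as $R_d^1$, and after that $d$ occurs only as $R_b^4$. So the diagram lies in $K(\Lambda_3)$, where $\Lambda_3$ is the LOT $b\to a\,[c]$, $b\to c\,[a]$. This LOT is compressed, so no single vertex is obstructing and no single edge is a sub-LOT; the whole tree is never obstructing. By Theorem~\ref{thm:criterion}, $K(\Lambda_3)$ is DR, a contradiction. Thus $K(\Gamma_1)$ is DR, and so is its copy $K(\Gamma_1')$. The LOT $*\to w\,[*']$, $w\to*'\,[*]$ is also compressed with three vertices, so it has no obstructing sub-LOT for the same reason. Finally, $K(\Gamma)$ is not DR by Theorem~\ref{thm:main}.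
\end{proof}

The example also shows what the hypotheses of Theorem~\ref{thm:criterion} do. The hypothesis on $K(\Gamma_0)$ is necessary, since DR passes to subcomplexes. The hypothesis on the quotient, used in Step 1, cannot be dropped: take $\Gamma_0=\Gamma_1$ in the 15-vertex LOT. There $K(\Gamma_0)$ is DR, and the quotient contains the sub-LOT on $a',b',c'$, whose root $b'$ labels the edge $a'\to d'$ with exactly one endpoint in it.

With two contracted vertices $*$ and $*'$ it is Step 4 that breaks down, because the vertex farthest from $*$ may be $*'$, where a region corner can separate the two outer corners. This is what happens in the diagram with 292 faces, whose regions are the six pads. For any signs, one of the two corners of $R_{y'}$ on its $y$-side has weight $0$. The vertex of the hexagon $\Pi$ at that corner meets no other face of $\Pi$, so in the padded sphere it has four corners: this one, a corner of a pad $\Phi'$, the mirror corner in $\bar\Pi$, and a corner of a pad $\Phi$. All four have weight $0$. The walk around the vertex goes from $*$ to $*'$, rests there, returns to $*$ and rests again, and no edge folds.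

\begin{thebibliography}{9}

\bibitem{Edmonds} J. Edmonds, \emph{Edge-disjoint branchings}, 1973.

\bibitem{HR} Jens Harlander and Stephan Rosebrock, \emph{Local indicability in the presence of diagrammatic reducibility}, arXiv:2511.15212 (2025).

\end{thebibliography}
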